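# Pure coefficients of univalent maps on the ball in $\mathbb C^2$: switching vector fields beats the bound for one field

## 1. The flow of a single shear

Fix $m\ge 2$ and $c>0$, and consider on the unit ball $\mathbb B^2\subset\mathbb C^2$ the vector field
$$h(z)=(z_1-c\,z_2^m,\;z_2).$$
We run the differential equation $\dot v=-h(v)$ with $v(0)=z$. The second component is $v_2=e^{-t}z_2$. For the first, $(e^tv_1)'=c\,e^tv_2^m=c\,e^{-(m-1)t}z_2^m$, so
$$e^tv_1=z_1+\frac{c}{m-1}\bigl(1-e^{-(m-1)t}\bigr)z_2^m .$$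
After rescaling by $e^t$ the flow therefore converges to
$$f(z)=\lim_{t\to\infty}e^tv(z,t)=\Bigl(z_1+\frac{c}{m-1}z_2^m,\;z_2\Bigr).$$

How large may $c$ be? We want the flow to move inward on every sphere, that is, $\mathrm{Re}\,\langle h(z),z\rangle\ge0$. Write $x=|z_1|$ and $y=|z_2|^2$. Then $\mathrm{Re}\,\langle h(z),z\rangle\ge|z|^2-c\,x\,y^{m/2}$, with equality when $z_1,z_2\ge 0$. On the unit sphere, where $x^2+y=1$, the product $xy^{m/2}$ is largest at $x^2=\frac1{m+1}$, $y=\frac m{m+1}$, and its maximum is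
$$\frac{1}{\sqrt{m+1}}\Bigl(\frac m{m+1}\Bigr)^{m/2}=\frac1{u_m},\qquad u_m:=\frac{(1+m)^{\frac{m+1}2}}{m^{\frac m2}} .$$
On $|z|=r<1$ this gives $xy^{m/2}\le r^{m+1}/u_m\le r^2/u_m$, so $c\le u_m$ suffices. If $c>u_m$, then at $r$ times the maximizing point the quantity equals $r^2-c\,r^{m+1}/u_m$, which is negative for $r$ near $1$. So the condition is exactly $c\le u_m$.

For $m=2$ we may take $c=u_2=\frac{3\sqrt3}2$, and the map $f$ inherits the whole coefficient: $f=(z_1+\frac{3\sqrt3}2z_2^2,z_2)$. For $m=3$ we have $u_3=\frac{16}{3\sqrt3}\approx3.079$, but $f$ receives only $u_3/2\approx 1.54$. In general the map gets $u_m/(m-1)$, because $v_2^m$ has decayed like $e^{-mt}$ before it can contribute much.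

Letting $c=c(t)\le u_m$ depend on time does not help: the coefficient is then $\int_0^\infty c(t)e^{-(m-1)t}dt\le u_m/(m-1)$. So two numbers are in play: the coefficient $u_m$ that a vector field may carry, and the coefficient that the limit map can have. They agree in this example for $m=2$. What can the limit map have for $m\ge3$, if we allow every inward field and let it change with time?

## 2. Parametric representation and the inequality $|b^1_{0,m}|\le u_m$

Let $\langle\cdot,\cdot\rangle$ be the standard Hermitian product on $\mathbb C^2$, and let $S=S(\mathbb B^2)$ be the class of univalent holomorphic maps $f:\mathbb B^2\to\mathbb C^2$ with $f(0)=0$ and $df_0=\mathsf{id}$.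

**Definition (the class $\mathcal M$).**
$$\mathcal M=\{h:\mathbb B^2\to\mathbb C^2\text{ holomorphic},\ h(0)=0,\ dh_0=\mathsf{id},\ \mathrm{Re}\,\langle h(z),z\rangle\ge0\text{ for }z\in\mathbb B^2\}.$$

By Section 1, $(z_1-cz_2^m,z_2)$ with $c>0$, $m\ge2$ lies in $\mathcal M$ exactly when $c\le u_m$.

**Definition (normalized Loewner chain).** A family $\{f(\cdot,t)\}_{t\ge0}$ of univalent holomorphic maps $\mathbb B^2\to\mathbb C^2$ with $f(0,t)=0$, $df(\cdot,t)_0=e^t\,\mathsf{id}$ and $f(\mathbb B^2,s)\subseteq f(\mathbb B^2,t)$ for $0\le s\le t$.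

**Definition (the class $S^0$, Graham–Hamada–Kohr).** $S^0=S^0(\mathbb B^2)$ consists of those $f\in S$ that admit a parametric representation: there is a normalized Loewner chain with $f(\cdot,0)=f$ such that $\{e^{-t}f(\cdot,t)\}_{t\ge0}$ is a normal family on $\mathbb B^2$. Equivalently,
$$f(z)=\lim_{t\to\infty}e^tv(z,t),\qquad \frac{\partial v}{\partial t}=-h(v,t),\quad v(z,0)=z,$$
where $h(\cdot,t)$ is measurable in $t$ and lies in $\mathcal M$ for each $t$.

We use the second description throughout. In the example of Section 1 with $c\le u_m$ both can be seen. Inserting the formula for $v$ into $f$ gives $f(v(z,t))=e^{-t}f(z)$, so $e^{-t}f(\mathbb B^2)\subseteq f(\mathbb B^2)$. Hence $f(\cdot,t)=e^tf$ is a normalized Loewner chain, and $\{e^{-t}f(\cdot,t)\}=\{f\}$ is trivially normal.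

For $f=(f_1,f_2)\in S^0$ write
$$f_1(z_1,z_2)=z_1+\sum_{j+k\ge2}b^1_{j,k}z_1^jz_2^k,\qquad\text{so that}\qquad f_1(0,\zeta)=\sum_{m\ge2}b^1_{0,m}\zeta^m .$$

Two facts are known. First, $|b^1_{0,2}|\le\frac{3\sqrt3}2=u_2$ on $S^0$, with equality for the shear above. Second, if $h\in\mathcal M$ has first component $z_1+\sum q^1_{j,k}z_1^jz_2^k$, then the sharp bound $|q^1_{0,m}|\le u_m$ holds. So for $m=2$ the bound for maps is the bound for fields. The following problem comes from Filippo Bracci, Oliver Roth, "Support points and the Bieberbach conjecture in higher dimension", arXiv:1603.01532 (2016): prove or disprove that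
$$|b^1_{0,m}|\le u_m\qquad\text{for all } f\in S^0,\ m\ge3 .$$
It is false, and false for every such $m$. Put $B_m:=\sup_{f\in S^0}|b^1_{0,m}|$.

**Theorem.**
(a) For every $m\ge3$ there is $f\in S^0$ with $|b^1_{0,m}|>u_m$. Quantitatively: $B_3>3.098>u_3$ ($u_3=3.0792\ldots$); $B_4>3.59>u_4$ ($u_4=3.4938\ldots$); $B_5>4.03>u_5$ ($u_5=3.8639\ldots$); and $B_m\ge0.66\,m$ with $B_m>u_m$ for all $m\ge6$.
(b) $\liminf_{m\to\infty}B_m/m\ge\frac{3\sqrt3}2J_4(4)>0.73$, where $J_4$ is the Bessel function, and $B_m\le\frac{e^2}4(m+1)^2$ for $m\ge2$. Since $u_m<\sqrt{e(m+1)}$, in particular $B_m/u_m\to\infty$.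

The theorem does not determine $B_m$ exactly for any $m\ge3$. Note that
$$u_m=\sqrt{m+1}\,\bigl(1+\tfrac1m\bigr)^{m/2}<\sqrt{e(m+1)},$$
so the last claim in (b) does follow from $B_m\ge0.66\,m$.

## 3. Inward fields that depend only on $z_2$ up to an affine term in $z_1$

All our maps come from fields that are piecewise constant in time with finitely many pieces in $\mathcal M$. This section checks that such a recipe is legitimate and gives a practical test for membership in $\mathcal M$. Throughout, for $z\in\overline{\mathbb B^2}$,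
$$x=|z_1|,\qquad y=|z_2|^2,\qquad X=\mathrm{Re}\,z_2,\qquad u:=u_2=\tfrac{3\sqrt3}2 .$$

**Step 1 (a test on the sphere).** The purpose is to check positivity only where $x^2+y=1$. Let $h$ be holomorphic near $\overline{\mathbb B^2}$ with $h(0)=0$, $dh_0=\mathsf{id}$ and $\mathrm{Re}\,\langle h(z),z\rangle\ge0$ for $|z|=1$. We claim $h\in\mathcal M$. For $|\omega|=1$ put
$$g(\lambda)=\frac{\langle h(\lambda\omega),\omega\rangle}{\lambda},$$
which is holomorphic near $\overline{\mathbb D}$ because $h(0)=0$. Since $\langle h(\lambda\omega),\lambda\omega\rangle=\bar\lambda\langle h(\lambda\omega),\omega\rangle$, we have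
$$\langle h(\lambda\omega),\lambda\omega\rangle=|\lambda|^2g(\lambda).$$
On $|\lambda|=1$ this says $\mathrm{Re}\,g\ge0$; the minimum principle for harmonic functions gives $\mathrm{Re}\,g\ge0$ in $\mathbb D$, and the identity gives $\mathrm{Re}\,\langle h,\cdot\rangle\ge 0$ at $\lambda\omega$.

**Step 2 (growth).** The purpose is to bound every trajectory, which yields both convergence and the upper bound in (b). For any $h\in\mathcal M$ and $|\omega|=1$, the function $g$ is holomorphic in $\mathbb D$ with $\mathrm{Re}\,g\ge0$ and $g(0)=\langle\omega,\omega\rangle=1$. Harnack's inequality gives $\mathrm{Re}\,g(\lambda)\ge\frac{1-|\lambda|}{1+|\lambda|}$, hence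
$$\mathrm{Re}\,\langle h(z),z\rangle\ge|z|^2\,\frac{1-|z|}{1+|z|}.$$
Along a solution of $\partial_tv=-h(v,t)$ we get, for a.e. $t$, $\frac{d}{dt}|v|^2=-2\,\mathrm{Re}\,\langle h(v,t),v\rangle\le0$. So $|v|$ is nonincreasing, and once $v$ reaches $0$ it stays there. While $v\ne0$,
$$\frac d{dt}\log\frac{|v|}{(1-|v|)^2}=\frac{d|v|/dt}{|v|}\cdot\frac{1+|v|}{1-|v|}\le-1\quad\text{for a.e. }t .$$
Integrating from $0$ to $t$ (and noting that nothing is to be shown where $v=0$),
$$e^t|v|\le\frac{e^t|v|}{(1-|v|)^2}\le\frac{|z|}{(1-|z|)^2}.\tag{1}$$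
Letting $t\to\infty$, $|f(z)|\le|z|/(1-|z|)^2$ for every $f\in S^0$.

**Step 3 (convergence).** The purpose is to see that every finite schedule of fields in $\mathcal M$ produces a member of $S^0$ whose coefficients we may compute as limits. Since $|v|$ is nonincreasing, a solution stays in a compact subset of the ball, so $v$ exists for all $t\ge0$ and depends holomorphically on $z$. Fix $r<1$ and $|z|\le r$. For each of the finitely many fields, $h(z)-z$ vanishes to second order at $0$, so $|h(v,t)-v|\le C_r|v|^2$ for $|v|\le r$. By (1) this is at most $C_r'e^{-2t}$. Hence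
$$\frac d{dt}(e^tv)=e^t\bigl(v-h(v,t)\bigr)$$
has size at most $C'_re^{-t}$ and is integrable, uniformly in $|z|\le r$. So $e^tv\to f$ locally uniformly, $f\in S^0$, and the Taylor coefficients of $e^tv$ converge to those of $f$.

**Step 4 (the shape of the fields).** The purpose is to fix a family in which the restriction to $z_1=0$ can be computed. All fields used, called blocks, have the form
$$h(z)=\bigl(z_1a(z_2)-q(z_2),\;z_2p(z_2)\bigr),\qquad a(0)=p(0)=1,\quad q=O(z_2^2).$$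
Then $h(0)=0$, $dh_0=\mathsf{id}$, and
$$\mathrm{Re}\,\langle h(z),z\rangle\ge x^2\,\mathrm{Re}\,a+y\,\mathrm{Re}\,p-x|q| .\tag{2}$$
The second component evolves by itself, and the first by a linear equation. The first two blocks are these.

The shear block has $a=p=1$ and $q=uz_2^2$. It is in $\mathcal M$ by Section 1 with $m=2$.

The Koebe block has $a=1$, $q=0$, $p=\frac{1-z_2}{1+z_2}$. Since $\mathrm{Re}\,p\ge0$ for $|z_2|<1$, estimate (2) shows directly that it is in $\mathcal M$.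

## 4. Koebe flow followed by a shear: $m\ge6$ and linear growth

Section 1 showed that feeding $v_2^m$ into the first component is wasteful, while feeding in $v_2^2$ loses nothing. So we keep $q=uz_2^2$ and obtain the power $\zeta^m$ in another way: we first let $v_2$ become a nonlinear function of its starting point, and square it afterwards.

**Step 1 (the map).** The purpose is a closed formula for $f_1(0,\zeta)$. Let $0<s<1$ and $T=\log(1/s)$. Use the Koebe block for $t\in[0,T)$ and the shear block for $t\ge T$, starting from $(0,\zeta)$. Let $k(\zeta)=\zeta/(1-\zeta)^2$. Its logarithmic derivative is $\frac{1+\zeta}{\zeta(1-\zeta)}$, so on the Koebe block, where $\dot v_2=-v_2\frac{1-v_2}{1+v_2}$, we have $\frac d{dt}\log k(v_2)=-1$; and $v_1$ stays $0$. At time $T$ we are at $(0,w)$ with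
$$k(w)=s\,k(\zeta).$$
For $t\ge T$, $v_2=e^{-(t-T)}w$ and $(e^tv_1)'=u\,e^tv_2^2=u\,w^2e^{2T}e^{-t}$. Integrating over $[T,\infty)$ gives $u\,w^2e^{T}$, that is,
$$f_1(0,\zeta)=\frac us\,w(\zeta)^2 .$$

To see why this could be large, note that for small $s$ we have $w\approx sk$, so $w^2/s\approx s\,k^2$. The coefficient of $\zeta^m$ in $k^2=\zeta^2/(1-\zeta)^4$ is $\binom{m+1}3\approx m^3/6$. If $s$ of order $m^{-2}$ is still small enough for this to give the right order, the coefficient has order $m$. We now compute it exactly.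

**Step 2 (coefficients of $w^j$).** The purpose is an exact formula, for all $j$ because Section 5 needs it. With $V=sk(\zeta)$ the relation $k(w)=V$ reads $w=V(1-w)^2$. Lagrange inversion says: if $w=V\varphi(w)$ with $\varphi(0)\neq0$, then $[V^n]w^j=\frac jn[w^{n-j}]\varphi(w)^n$. Here
$$[V^n]w^j=\frac jn[w^{n-j}](1-w)^{2n}=\frac jn(-1)^{n-j}\binom{2n}{n-j}.$$
Also $[\zeta^m]k^n=[\zeta^{m-n}](1-\zeta)^{-2n}=\binom{m+n-1}{m-n}$. Therefore
$$[\zeta^m]w^j=\sum_{n=j}^m(-1)^{n-j}\,\frac jn\binom{2n}{n-j}\binom{m+n-1}{m-n}s^n.\tag{3}$$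

**Step 3 (the case $j=2$).** The purpose is to write the coefficient as an alternating sum with simple ratios. We have
$$\frac2n\cdot\frac{(2n)!}{(n-2)!\,(n+2)!}\cdot\frac{(m+n-1)!}{(m-n)!\,(2n-1)!}=\frac{4}{(n-2)!\,(n+2)!}\cdot\frac{(m+n-1)!}{(m-n)!},$$
and $\frac{(m+n-1)!}{(m-n)!}$ is the product of the integers from $m-n+1$ to $m+n-1$, which is $m\prod_{i=1}^{n-1}(m^2-i^2)$. So
$$S_m(s):=s^{-1}[\zeta^m]w^2=\sum_{n\ge2}(-1)^nT_n,\qquad T_n=\frac{4m\,s^{n-1}\prod_{i=1}^{n-1}(m^2-i^2)}{(n-2)!\,(n+2)!},\tag{4}$$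
$$\frac{T_{n+1}}{T_n}=\frac{s(m^2-n^2)}{(n-1)(n+3)}\quad(2\le n\le m),\qquad T_n=0\ (n>m),$$
and $b^1_{0,m}=u\,S_m(s)$.

**Small $m$.** Before the general case, here is what (4) gives by hand, using $0<s<1$.

For $m=3$: $S_3=4s-4s^2=4s(1-s)\le1$. So $b^1_{0,3}\le u<2.6$, below $u_3\approx3.079$.

For $m=4$: $S_4=10s-24s^2+14s^3=2s(1-s)(5-7s)$. The critical points are $\frac{12\pm\sqrt{39}}{21}$; the smaller one, $0.274\ldots$, is the maximum on $[0,1]$, with value $1.226\ldots$. So $b^1_{0,4}<3.19$, below $u_4\approx3.494$.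

For $m=5$: $S_5=20s-84s^2+112s^3-48s^4=4s(1-s)(1-2s)(5-6s)$. This is $\le0$ on $[\frac12,\frac56]$, and on $(\frac56,1)$ it is less than $4\cdot\frac16<0.7$, since there $|5-6s|<1$, $|1-2s|<1$ and $1-s<\frac16$. On $(0,\frac12)$ it is a product of positive affine functions, so $\log S_5$ is concave. At $s=0.173$ one finds $S_5<1.4829$ and $-0.002<S_5'<0$, so the slope of $\log S_5$ there is at most $0.0014$ in absolute value, and the tangent line gives $S_5\le1.4829\,e^{0.0014\cdot0.33}<1.484$ on $(0,\frac12)$. Hence $b^1_{0,5}<3.86<u_5$: a narrow miss.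

So for $m=3,4,5$ no choice of $s$ in this two-block schedule suffices. It suffices from $m=6$ on.

**Step 4 (the bound for $m\ge6$).** The purpose is to prove $b^1_{0,m}\ge0.66\,m$. Take $s=\frac3{m^2-4}$, which lies in $(0,1)$. The ratios are
$$\frac{T_3}{T_2}=\frac35,\qquad\frac{T_4}{T_3}=\frac14\cdot\frac{m^2-9}{m^2-4}\ge\frac14\cdot\frac{27}{32},\qquad\frac{T_5}{T_4}=\frac17\cdot\frac{m^2-16}{m^2-4}\le\frac17,$$
where the middle estimate uses that $\frac{m^2-9}{m^2-4}$ increases with $m$. For every $n\ge2$ the ratio is at most $\frac{3}{(n-1)(n+3)}\le\frac35$. So the $T_n\ge 0$ decrease, and pairing $T_6-T_7$, $T_8-T_9,\dots$ gives $S_m\ge T_2-T_3+T_4-T_5$. Moreover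
$$T_2=\frac{m\,s\,(m^2-1)}6=\frac{m(m^2-1)}{2(m^2-4)}\ge\frac m2 .$$
Thus
$$S_m\ge T_2\Bigl(\frac25+\frac3{20}\cdot\frac{27}{32}\cdot\frac67\Bigr)\ge0.5084\,T_2,\qquad b^1_{0,m}=uS_m\ge1.3208\,T_2\ge0.66\,m .$$

**Step 5 (comparison with $u_m$).** The purpose is to finish (a) for $m\ge6$.

- For $m\ge8$: $(0.66\,m)^2>e(m+1)$, because $0.66^2=0.4356$ and $\frac{m^2}{m+1}\ge\frac{64}9>7.1>\frac e{0.4356}$. So $b^1_{0,m}>\sqrt{e(m+1)}>u_m$.
- For $m=7$: $T_2=\frac{56}{15}$, so $b^1_{0,7}>4.93>\sqrt{8e}>u_7$.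
- For $m=6$: $T_2=\frac{105}{32}$, so $b^1_{0,6}>4.33$, while $u_6=\frac{343\sqrt7}{216}<4.202$.

**Step 6 (the asymptotic constant).** The purpose is the liminf in (b). Now take $s=4/m^2$ (in $(0,1)$ for $m\ge3$). Then
$$\frac{T_n}m=\frac{4^n\prod_{i=1}^{n-1}(1-i^2/m^2)}{(n-2)!\,(n+2)!}\quad(n\le m),\qquad T_n=0\quad(n>m).$$
So $0\le T_n/m\le\frac{4^n}{(n-2)!(n+2)!}$, with convergence to this bound as $m\to\infty$ for each fixed $n$. The bounds are summable, so by dominated convergence, with $l=n-2$,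
$$\frac{S_m}m\to\sum_{n\ge2}\frac{(-1)^n4^n}{(n-2)!\,(n+2)!}=\sum_{l\ge0}\frac{(-1)^l\,2^{2l+4}}{l!\,(l+4)!}=J_4(4),$$
by the power series $J_4(\xi)=\sum_{l\ge0}\frac{(-1)^l}{l!\,(l+4)!}(\xi/2)^{2l+4}$. The terms decrease in absolute value, so stopping at the negative term $l=5$ gives a lower bound:
$$J_4(4)>\tfrac{16}{24}-\tfrac{64}{120}+\tfrac{256}{1440}-\tfrac{1024}{30240}+\tfrac{4096}{967680}-\tfrac{16384}{43545600}>0.2811 .$$
Hence $\liminf B_m/m\ge u\,J_4(4)>2.598\cdot0.2811>0.73$.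

**Step 7 (the upper bound).** The purpose is the quadratic bound in (b). Let $f\in S^0$ and $m\ge2$. By (1), $|f_1(0,\zeta)|\le\frac r{(1-r)^2}$ on $|\zeta|=r$, and Cauchy's estimate gives $|b^1_{0,m}|\le r^{1-m}(1-r)^{-2}$. With $r=\frac{m-1}{m+1}$,
$$|b^1_{0,m}|\le\Bigl(1+\frac2{m-1}\Bigr)^{m-1}\frac{(m+1)^2}4<\frac{e^2}4(m+1)^2 .$$

This proves (b), and (a) for $m\ge6$.

## 5. Replacing the shear by a block with denominator $(1+\rho z_2)^2$: $m=4,5$

For $m=4,5$ we keep the Koebe block and improve the second stage. In Section 4 the map is $\frac us w^2$, with no contribution from $w^3,w^4,\dots$. A second stage between the shear and the Koebe block has a smaller leading constant than $u$ but produces positive multiples of the higher powers of $w$.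

**Step 1 (block $E$ is in $\mathcal M$).** The purpose is to define the new second stage and check positivity. Let
$$\rho=\tfrac59,\qquad y_0=\tfrac{18}{25},\qquad\kappa=\sqrt{1-y_0}=\tfrac{\sqrt7}5,\qquad Q_E:=\frac{2\kappa}{y_0^2}=\frac{125\sqrt7}{162}>2.0414 .$$
Then $\frac{3y_0-2}{y_0^2}=\frac4{25}\cdot\frac{625}{324}=\frac{25}{81}=\rho^2$. The block is
$$a=p=\frac{1-\rho z_2}{1+\rho z_2},\qquad q=\frac{Q_Ez_2^2}{(1+\rho z_2)^2},$$
holomorphic near $\overline{\mathbb B^2}$ since $\rho<1$. As $\mathrm{Re}\,a=\frac{1-\rho^2y}{|1+\rho z_2|^2}$ and $x^2+y=1$ on the sphere, (2) gives there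
$$\mathrm{Re}\,\langle h,z\rangle\ge\frac{1-\rho^2y-Q_E\,y\sqrt{1-y}}{|1+\rho z_2|^2}.$$
The inequality of arithmetic and geometric means for $1-y$ and $1-y_0$ says $\sqrt{1-y}\le\frac{(1-y)+(1-y_0)}{2\kappa}$. Therefore
$$Q_E\,y\sqrt{1-y}\le\frac{y(2-y_0-y)}{y_0^2}\le1-\frac{(3y_0-2)y}{y_0^2}=1-\rho^2y .$$
The second inequality, multiplied by $y_0^2$, reads $2y-y_0y-y^2\le y_0^2-3y_0y+2y$, that is, $(y-y_0)^2\ge0$. By the sphere test, $h\in\mathcal M$.

The same argument works for every $y_0\in[\frac23,1)$ with $\rho^2=(3y_0-2)/y_0^2$ and constant $2\sqrt{1-y_0}/y_0^2$; here $\rho<1$ because $y_0^2-3y_0+2=(1-y_0)(2-y_0)>0$. For $y_0=\frac23$ one gets $\rho=0$ and the constant $u$, which is the shear block. The value $y_0=\frac{18}{25}$ is chosen so that $\rho$ is rational.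

**Step 2 (the map).** The purpose is again a closed formula. Use the Koebe block on $[0,T)$ and block $E$ for $t\ge T$, with $T=\log(1/s)$. As before, at time $T$ we are at $(0,w)$ with $k(w)=sk(\zeta)$, and (3) applies to $w$. Put
$$k_\rho(w)=\frac w{(1-\rho w)^2},\qquad A(w)=\int_0^w\frac{d\eta}{1-\rho^2\eta^2}.$$
The logarithmic derivative of $k_\rho$ is $\frac{1+\rho w}{w(1-\rho w)}$, so for $\zeta\ne0$ and $t\ge T$ we get $k_\rho(v_2)=e^{-(t-T)}k_\rho(w)$. Since $\dot v_1=-av_1+q$, $\dot v_2=-pv_2$ and $a=p$, the quotient satisfies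
$$\Bigl(\frac{v_1}{v_2}\Bigr)'=\frac{q(v_2)}{v_2}=\frac{Q_Ev_2}{(1+\rho v_2)^2}.$$
On the other hand,
$$\frac d{dt}A(v_2)=\frac{\dot v_2}{1-\rho^2v_2^2}=-\frac{v_2(1-\rho v_2)}{(1+\rho v_2)(1-\rho v_2)(1+\rho v_2)}=-\frac{v_2}{(1+\rho v_2)^2}.$$
So $(v_1/v_2)'=-Q_E\frac d{dt}A(v_2)$, and with $v_1(T)=0$ we obtain $v_1/v_2=Q_E\bigl(A(w)-A(v_2)\bigr)$. As $t\to\infty$, $v_2\to0$, so $A(v_2)\to0$ and $e^tv_2\to e^Tk_\rho(w)=s^{-1}k_\rho(w)$. Hence
$$f_1(0,\zeta)=s^{-1}G(w),\qquad G(w)=Q_Ek_\rho(w)A(w)=Q_E\bigl(w^2+2\rho w^3+\tfrac{10}3\rho^2w^4+\cdots\bigr).$$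
Here $k_\rho=w+2\rho w^2+3\rho^2w^3+\cdots$ and $A=w+\frac13\rho^2w^3+\cdots$ have nonnegative coefficients, so all coefficients of $G$ are nonnegative.

**Step 3 ($m=4$).** The purpose is the numerical comparison, with $s=\frac25$. By (3), the numbers $s^{-1}[\zeta^4]w^j$ for $j=2,3,4$ are
$$10s-24s^2+14s^3=1.056,\qquad6s^2(1-s)=0.576,\qquad s^3=0.064 .$$
With $2\rho=\frac{10}9$ and $\frac{10}3\rho^2=\frac{250}{243}$,
$$b^1_{0,4}=Q_E\Bigl(1.056+0.576\cdot\tfrac{10}9+0.064\cdot\tfrac{250}{243}\Bigr)>2.0414\cdot1.7618>3.59,$$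
while $u_4=\frac{25\sqrt5}{16}<3.495$.

**Step 4 ($m=5$).** The purpose is the same, with $s=\frac3{10}$. By (3),
$$s^{-1}[\zeta^5]w^2=20s-84s^2+112s^3-48s^4=1.0752,\qquad s^{-1}[\zeta^5]w^3=3s^2(7-16s+9s^2)=0.8127,$$
and for $j=4,5$ the values are $8s^3(1-s)$ and $s^4$, both positive. Dropping these last two contributions,
$$b^1_{0,5}>Q_E\Bigl(1.0752+0.8127\cdot\tfrac{10}9\Bigr)>2.0414\cdot1.978>4.03,$$
while $u_5=\frac{216}{25\sqrt5}<3.87$.

For $m=3$ this schedule is not enough. By (3), $s^{-1}[\zeta^3]w^2=4s(1-s)$ and $s^{-1}[\zeta^3]w^3=s^2$, so $b^1_{0,3}=Q_E\bigl(4s-\frac{26}9s^2\bigr)\le\frac{18}{13}Q_E<2.83<u_3$.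

## 6. Three coefficient equations on $0\le\tau<1$: the case $m=3$

For $m=3$ only three Taylor coefficients of the trajectory matter, and they satisfy differential equations that can be read as a scheduling problem.

**Step 1 (the equations).** The purpose is to reduce $b^1_{0,3}$ to an integral over a bounded time interval. For blocks with $a=1-q_{11}z_2+\cdots$, $q=q_2z_2^2$, $p=1-p_2z_2+\cdots$ write
$$v_2(0,\zeta,t)=e^{-t}(\zeta+\beta\zeta^2+\cdots),\qquad v_1(0,\zeta,t)=e^{-t}(\alpha\zeta^2+\gamma\zeta^3+\cdots);$$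
the linear terms are as shown because $dv(\cdot,t)_0=e^{-t}\mathsf{id}$. The flow equations give
$$(e^tv_2)'=e^t\bigl(p_2v_2^2+O(\zeta^3)\bigr),\qquad(e^tv_1)'=e^t\bigl(q_{11}v_1v_2+q_2v_2^2+O(\zeta^4)\bigr).$$
Inserting the expansions, every quadratic expression carries $e^{-2t}$, so the right sides carry $e^{-t}$. With $\tau=1-e^{-t}\in[0,1)$ we have $d\tau=e^{-t}dt$, and comparing coefficients,
$$\frac{d\beta}{d\tau}=p_2,\qquad\frac{d\alpha}{d\tau}=q_2,\qquad\frac{d\gamma}{d\tau}=2q_2\beta+q_{11}\alpha,\qquad b^1_{0,3}=\gamma\big|_{\tau\to1},\tag{5}$$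
with $\alpha=\beta=\gamma=0$ at $\tau=0$.

So $\gamma$ has two sources: $\beta$, converted at rate $2q_2$, and $\alpha$, converted at rate $q_{11}$. The shear block has data $(q_2,p_2,q_{11})=(u,0,0)$. The Koebe block has $(0,2,0)$. The schedule of Section 4, Koebe up to $\tau_1$ and then shear, gives $\gamma=2u\cdot2\tau_1(1-\tau_1)\le u$, as it should (with $s=1-\tau_1$). It uses only the first source. For the second we need a block with large $q_{11}$.

**Step 2 (block $C$ is in $\mathcal M$).** The purpose is a block with $q_{11}=\frac92$. Let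
$$a=1-\frac92\,\frac{z_2}{1+z_2},\qquad q=0,\qquad p=\frac1{1-z_2}.$$
This is not holomorphic near $\overline{\mathbb B^2}$, so we check positivity inside the ball. Here $\mathrm{Re}\,\langle h,z\rangle=x^2\,\mathrm{Re}\,a+y\,\mathrm{Re}\,p$ is, for fixed $z_2$, affine in $x^2\in[0,1-y]$, and it is $\ge0$ at $x^2=0$ because $\mathrm{Re}\,p>0$. So it suffices to show
$$(1-y)\,\mathrm{Re}\,a+y\,\mathrm{Re}\,p\ge0\qquad\text{for }|z_2|^2=y<1 .$$

First let $|z_2|\le\frac27$. Since $\frac{z_2}{1+z_2}=1-\frac1{1+z_2}$ and $\mathrm{Re}\,\frac1{1+z_2}\ge\frac1{1+|z_2|}$, we have $\mathrm{Re}\,\frac{z_2}{1+z_2}\le\frac{|z_2|}{1+|z_2|}\le\frac29$. So $\mathrm{Re}\,a\ge0$, and we are done.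

Now let $|z_2|\ge\frac27$. Put $\delta=1-y$, $N=|1+z_2|^2$, $M=|1-z_2|^2$. Then $N+M=2+2y=4-2\delta$. From $N=1+2X+y$ and $M=1-2X+y$,
$$\mathrm{Re}\,\frac{z_2}{1+z_2}=\frac{X+y}N=\frac{N-\delta}{2N},\qquad\mathrm{Re}\,p=\frac{1-X}M=\frac{M+\delta}{2M}.$$
Hence
$$(1-y)\,\mathrm{Re}\,a+y\,\mathrm{Re}\,p=\delta-\frac94\delta+\frac{9\delta^2}{4N}+\frac{1-\delta}2+\frac{\delta(1-\delta)}{2M}=\frac12-\frac74\delta+\frac{9\delta^2}{4N}+\frac{\delta(1-\delta)}{2M}.$$
The Cauchy–Schwarz inequality in the form $\frac{A^2}N+\frac{B^2}M\ge\frac{(A+B)^2}{N+M}$, with $A=\frac32\delta$ and $B=\sqrt{\delta(1-\delta)/2}$, bounds this from below by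
$$\frac12-\frac74\delta+\frac{\bigl(\frac32\delta+\sqrt{\delta(1-\delta)/2}\bigr)^2}{4-2\delta}.$$
Multiplying by $4-2\delta>0$ and expanding gives
$$2-\tfrac{15}2\delta+\tfrac{21}4\delta^2+3\delta\sqrt{\delta(1-\delta)/2}.$$
To remove the root put $\theta=\sqrt{\frac{1-\delta}{2\delta}}$. Then $\delta=\frac1{1+2\theta^2}$ and $\sqrt{\delta(1-\delta)/2}=\delta\theta$. Multiplying by $(1+2\theta^2)^2$ yields
$$2(1+2\theta^2)^2-\tfrac{15}2(1+2\theta^2)+\tfrac{21}4+3\theta=8\theta^4-7\theta^2+3\theta-\tfrac14=(2\theta-1)^2\bigl(2\theta^2+2\theta-\tfrac14\bigr).$$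
Since $y\ge\frac4{49}$, we have $\theta^2=\frac y{2(1-y)}\ge\frac2{45}$, so $\theta>0.2$ and the last factor exceeds $0.08+0.4-0.25>0$. So block $C$ is in $\mathcal M$.

The double root is genuine. At $z_2=\frac{1+i\sqrt2}3$ we have $y=X=\frac13$, $N=2$, $M=\frac23$, so $\mathrm{Re}\,a=1-\frac92\cdot\frac13=-\frac12$, $\mathrm{Re}\,p=1$, and $(1-y)\,\mathrm{Re}\,a+y\,\mathrm{Re}\,p=-\frac13+\frac13=0$. So with this $p$ and this shape of $a$ the constant $\frac92$ cannot be raised.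

**Three blocks are not yet enough.** Block $C$ has data $(0,-1,\frac92)$. Run the shear up to $\tau_1$ and then $C$: $\gamma=\frac92u\tau_1(1-\tau_1)\le\frac98u=\frac{27\sqrt3}{16}\approx2.923$, which is below $u_3=\frac{16\sqrt3}9$ since $\frac{27}{16}<\frac{16}9$. Putting a Koebe stage of length $\ell_1$ in front, then a shear of length $\ell_2$, then $C$, gives
$$\gamma=4\ell_1u\,\ell_2+\tfrac92\,u\,\ell_2(1-\ell_1-\ell_2)=u\,\ell_2\bigl(\tfrac92-\tfrac12\ell_1-\tfrac92\ell_2\bigr),$$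
which is best at $\ell_1=0$. The trouble is that each of these blocks changes only one of the ingredients usefully at a time. We need blocks with $q_2$ close to $u$ that also have nonzero $p_2$ and $q_{11}$, so that $\alpha$ grows while $\beta$ is being stored, or while $\gamma$ is already being fed.

**Step 3 (blocks $D_\pm$ are in $\mathcal M$).** The purpose is to provide such blocks. Let $Q:=\frac{121}{50}=2.42$ and
$$q=Qz_2^2,\qquad a=1\pm z_2+\tfrac1{12}z_2^2,\qquad p=1\mp\tfrac12z_2+\tfrac1{12}z_2^2 .$$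
The unitary map $(z_1,z_2)\mapsto(z_1,-z_2)$ conjugates $D_+$ to $D_-$ and preserves $\langle h(z),z\rangle$, so we treat $D_+$. On the sphere $y=1-x^2$. We have $x^2-\frac y2=\frac{3x^2-1}2$ and $\mathrm{Re}\,z_2^2=2X^2-y$, so by (2) $\mathrm{Re}\,\langle h,z\rangle\ge\Phi$ with
$$\Phi=1+\tfrac X2(3x^2-1)+\tfrac1{12}(2X^2-y)-Qxy,\qquad|X|\le\sqrt y .$$
We show $\Phi\ge0$ on two ranges of $x$.

*Range $0\le x\le0.72$.* We minimize over all real $X$: the minimum of $\frac{X^2}6+\frac X2(3x^2-1)$ is $-\frac38(3x^2-1)^2$. Hence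
$$\Phi\ge1-\tfrac{1-x^2}{12}-\tfrac38(3x^2-1)^2-Q(x-x^3)=\tfrac{13}{24}+\tfrac73x^2-\tfrac{27}8x^4-Q(x-x^3)=:P(x).$$
We have
$$P'(x)=\tfrac{14}3x-\tfrac{27}2x^3-Q(1-3x^2),\qquad P''(x)=\tfrac{14}3+6Qx-\tfrac{81}2x^2 .$$
The quadratic $P''$ opens downward and $P''(0)>0$, so it has a unique positive zero $x^*$, is positive on $[0,x^*)$ and negative after $x^*$. Since $P''(0.48)>2$ and $P''(0.72)<-5$, we have $0.48<x^*<0.72$.

On $[0,x^*]$, $P$ is convex, so it lies above its tangent line at $0.48$. Direct evaluation gives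
$$P(0.48)=0.54166\ldots+0.5376-0.17915904-0.89396736>0.0061,$$
$$P'(0.48)=2.24-1.492992-0.747296=-0.000288 .$$
The tangent line decreases and at $0.72$ is still larger than $0.0061-0.0003\cdot0.24>0$; so it is positive on $[0,0.72]$, and $P>0$ on $[0,x^*]$. On $[x^*,0.72]$, $P$ is concave and positive at both ends, since $P(x^*)>0$ and
$$P(0.72)=0.54166\ldots+1.2096-0.90699264-0.83913984>0.005 .$$
So $P>0$ on $[0,0.72]$.

*Range $0.72\le x\le1$.* Put $\nu=\sqrt y=\sqrt{1-x^2}\le\sqrt{0.4816}<0.694$. For $X\in[-\nu,\nu]$,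
$$\partial_X\Phi=\frac X3+\frac{3x^2-1}2\ge-0.2314+0.2776>0,$$
so the minimum over $X$ is at $X=-\nu$. There $3x^2-1=2-3\nu^2$ and $2X^2-y=\nu^2$, so
$$\Phi\ge1-\nu+\tfrac32\nu^3+\tfrac1{12}\nu^2-Q\nu^2\sqrt{1-\nu^2}.$$
By the inequality of arithmetic and geometric means with $\frac9{16}$, $\sqrt{1-\nu^2}\le\frac{1-\nu^2+9/16}{3/2}=\frac{25}{24}-\frac23\nu^2$. As $\frac{25}{24}Q-\frac1{12}=\frac{60.5-2}{24}=2.4375$, we get
$$\Phi\ge R(\nu):=1-\nu-2.4375\,\nu^2+1.5\,\nu^3+\tfrac23Q\,\nu^4 .$$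
Now $R'(\nu)=-1-4.875\,\nu+4.5\,\nu^2+\frac83Q\,\nu^3$ is convex on $[0,0.694]$, because $R'''(\nu)=9+16Q\nu>0$. Its end values are $R'(0)=-1$ and $R'(0.694)<-0.05$, so $R'<0$ on the interval. Therefore
$$R(\nu)\ge R(0.694)>0.306-1.17399+0.50138+0.37425>0.007>0 .$$

The fields are polynomial, so the sphere test gives $D_\pm\in\mathcal M$.

**Step 4 (the schedule).** The purpose is to combine the blocks. The data $(q_2,p_2,q_{11})$ are
$$D_+:\ (Q,\tfrac12,-1),\qquad\text{shear}:\ (u,0,0),\qquad D_-:\ (Q,-\tfrac12,1),\qquad C:\ (0,-1,\tfrac92).$$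
We run them in this order and use (5).

On $0\le\tau<0.2$ use $D_+$, which stores both $\alpha$ and $\beta$. Here $\alpha=Q\tau$ and $\beta=\frac\tau2$, so $\frac{d\gamma}{d\tau}=2Q\cdot\frac\tau2-Q\tau=0$: the negative $q_{11}$ costs exactly what $\beta$ brings. At the end $\alpha=0.2\,Q$, $\beta=0.1$, $\gamma=0$.

On $0.2\le\tau<0.35$ use the shear, which has the largest $q_2$ of the four. Here $\beta=0.1$ is constant and $\frac{d\gamma}{d\tau}=0.2\,u$. At the end $\alpha=0.2\,Q+0.15\,u$ and $\gamma=0.03\,u$.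

On $0.35\le\tau<0.55$ use $D_-$, which raises $\alpha$ at rate $Q$ and feeds $\gamma$ from $\alpha$ and $\beta$ together. With $\sigma=\tau-0.35$ we have $\beta=0.1-\frac\sigma2$ and $\alpha=0.2\,Q+0.15\,u+Q\sigma$, so
$$\frac{d\gamma}{d\tau}=2Q\Bigl(0.1-\frac\sigma2\Bigr)+0.2\,Q+0.15\,u+Q\sigma=0.4\,Q+0.15\,u .$$
At the end $\alpha=0.4\,Q+0.15\,u$, and $\gamma$ has grown by $0.2\,(0.4\,Q+0.15\,u)$.

On $0.55\le\tau<1$ use $C$, which converts $\alpha$ at rate $4.5$. Since $q_2=0$, $\alpha$ stays constant and $\beta$ no longer matters, so $\gamma$ grows by $4.5\cdot0.45\,(0.4\,Q+0.15\,u)$.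

Only finitely many blocks of $\mathcal M$ were used, so by Section 3 the limit map is in $S^0$, and
$$b^1_{0,3}=0.03\,u+(0.2+4.5\cdot0.45)(0.4\,Q+0.15\,u)=0.89\,Q+0.36375\,u>2.1538+0.9450=3.0988 .$$
Since $u_3=\frac{16\sqrt3}9<3.0793$, this gives $B_3>3.098>u_3$. Together with Sections 4 and 5, the inequality $|b^1_{0,m}|\le u_m$ on $S^0$ fails for every $m\ge3$, and the Theorem is proved. $\blacksquare$
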